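
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}


\title{Finite abelian groups as full linear symmetry groups of orbits}

\begin{abstract}
We determine the finite abelian groups $G$ that are the full linear symmetry group of some point set in a complex vector space on which they act transitively. Equivalently, we determine the $G$ that have a faithful representation in which a generic orbit has no linear symmetries other than those given by $G$. All finite abelian groups occur except $C_2^2$, $C_2^3$, $C_2^4$ and $C_3^2$. The same list answers the question for affine symmetry groups, and over a field $K$ of characteristic $0$ the only further condition is that $K$ contain the roots of unity of order $\exp(G)$. The method is to choose a set $S$ of characters from which each single character of $G$ can be recovered by two kinds of multiplication of the Gram matrix of the orbit: the ordinary one and the entrywise one.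
\end{abstract}


\section{The question and the answer}

For a subset $X$ of a complex vector space, let $\mathrm{GL}(X)$ denote the group of all linear bijections of the linear span of $X$ that permute $X$. Which groups arise as $\mathrm{GL}(X)$ for a set $X$ on which $\mathrm{GL}(X)$ acts transitively? Here and below, point sets are nonempty.

The natural candidates for $X$ are orbits. Let $G$ be a finite group and $D\colon G\to\mathrm{GL}(V)$ a representation on $V=\mathbb C^d$ such that $V$ is spanned by at least one orbit $Gv=\{D(g)v:g\in G\}$. Each $D(g)$ permutes $Gv$, so $D(G)\le \mathrm{GL}(Gv)$ whenever $Gv$ spans $V$. In general there may be accidental further symmetries for special $v$, so one looks at \emph{generic} $v$, that is, at all $v$ in a suitable nonempty Zariski-open subset of $V$. We call $G$ \emph{generically closed} with respect to $D$ if $D$ is faithful and, for generic $v$, the orbit map $g\mapsto D(g)v$ is injective and $\mathrm{GL}(Gv)=D(G)$. The following question is taken from Friese and Ladisch \cite{FL}.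

\medskip
\noindent\textbf{Question.} \emph{Which finite abelian groups are generically closed with respect to some complex representation? Equivalently, which finite abelian groups are isomorphic to the linear symmetry group of a point set in some $\mathbb C^d$ and act transitively on this set?}
\medskip

(The two formulations are shown to agree in Lemma~\ref{lem:formulations}.) Write $C_n$ for the cyclic group of order $n$.

\begin{example}\label{ex:first}
(1) \emph{Cyclic groups occur.} The $n$-th roots of unity form an orbit of $C_n$ in $\mathbb C^1$. Linear bijections of $\mathbb C^1$ are scalars, and a scalar that permutes the $n$-th roots of unity is one of them. Hence the symmetry group is exactly $C_n$.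

(2) \emph{$C_2^2$ does not occur.} We shall see that an orbit of an abelian group is, up to a linear change of coordinates, the set of points $(\chi(g))_{\chi\in S}$, $g\in G$, for some set $S$ of characters, and that $S$ must generate the character group if the action is faithful. For $G=C_2^2$ this leaves two or three nontrivial characters, and possibly the trivial one, which only adds a constant coordinate. With two nontrivial characters the orbit is the square $\{(\pm1,\pm1)\}$, with three it is the tetrahedron of all $(x,y,z)\in\{\pm1\}^3$ with $xyz=1$. In both cases we may interchange two coordinates, and this symmetry is not in $D(G)$ because it fixes the point $(1,1)$ or $(1,1,1)$ and is not the identity.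
\end{example}

The square and the tetrahedron show a general obstruction: if a nontrivial automorphism of the character group $\widehat G$ permutes the set $S$, then the corresponding permutation of coordinates is an additional symmetry of the orbit. So we need a set $S\subseteq\widehat G$ that no nontrivial automorphism maps to itself. There are $2^{|G|}$ subsets, but an automorphism is determined by the images of at most $\log_2|G|$ generators, so $|\mathrm{Aut}(\widehat G)|\le|G|^{\log_2|G|}$. For large $G$ there are far more subsets than automorphisms, and this suggests that only a few small groups fail. This is the case.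

\begin{theorem}\label{thm:main}
A finite abelian group $G$ is generically closed with respect to some complex representation if and only if $G$ is not isomorphic to one of
\[
C_2^2,\quad C_2^3,\quad C_2^4,\quad C_3^2 .
\]
The same list answers the equivalent question about point sets. If $G$ is one of the four exceptions, then every faithful $D$ and every $v$ with spanning orbit satisfy $\mathrm{GL}(Gv)\supsetneq D(G)$; in fact some element of $\mathrm{GL}(Gv)$ induces on the orbit, identified with $G$ by $g\mapsto D(g)v$, a nontrivial group automorphism of $G$.
\end{theorem}

\begin{theorem}\label{thm:strong}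
Let $G$ be a finite abelian group.
\begin{enumerate}
\item[(a)] $G$ is generically closed with respect to some complex representation if and only if some subset of $\widehat G$ is mapped to itself by no nontrivial automorphism of $\widehat G$.
\item[(b)] $G$ is isomorphic to the affine symmetry group of some point set in some $\mathbb C^d$, acting transitively on it, if and only if $G\not\cong C_2^2,C_2^3,C_2^4,C_3^2$.
\item[(c)] Let $K$ be a field of characteristic $0$ and $e=\exp(G)$. There is a faithful $K$-representation $D$ of $G$ on some $V$ and a $v\in V$ with $Gv$ spanning $V$ and $\mathrm{GL}_K(Gv)=D(G)$ if and only if $K$ contains a primitive $e$-th root of unity and $G\not\cong C_2^2,C_2^3,C_2^4,C_3^2$. For example, over $\mathbb R$ and over $\mathbb Q$ exactly the groups $C_2^r$ with $r\notin\{2,3,4\}$ occur.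
\end{enumerate}
\end{theorem}

Part (a) says that the obstruction above is the only one. It is a statement about the existence of $S$: for an individual $S$ the stabilizer may be trivial although the orbit has further symmetries.

\begin{example}\label{ex:six}
Let $G=\mathbb Z/6$, let $\omega$ be a primitive sixth root of unity, and let $S$ consist of the characters $g\mapsto\omega^{g}$ and $g\mapsto\omega^{4g}=(-1)^g\omega^g$. The only nontrivial automorphism of the character group $\mathbb Z/6$ is $-1$, and it maps $S=\{1,4\}$ to $\{5,2\}\ne S$. The orbit consists of the points $v_g=\omega^g\,(1,(-1)^g)$, which lie on the two lines $\mathbb C(1,1)$ for $g$ even and $\mathbb C(1,-1)$ for $g$ odd. The linear map that multiplies $(1,1)$ by $\omega^2$ and fixes $(1,-1)$ permutes the orbit. It is not given by an element of $G$, since it fixes $v_1$ but not $v_0$.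
\end{example}

So a counting argument on subsets is not enough for the positive half. For each non-exceptional group we exhibit an $S$ and prove that the orbit has no unwanted symmetry. Section~\ref{sec:orbits} describes the symmetries of an orbit by its Gram matrix. Section~\ref{sec:recover} turns this into a combinatorial tool: certain set operations in $\widehat G$ applied to $S$ yield new sets that every symmetry must respect, and if we reach enough one-element sets, there are no unwanted symmetries. Section~\ref{sec:exceptions} treats the exceptions. Sections~\ref{sec:four}, \ref{sec:three} and~\ref{sec:two} construct $S$ for groups of exponent at least $4$, exponent $3$ and exponent $2$. Section~\ref{sec:strong} proves Theorem~\ref{thm:strong}.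

\section{Orbits, characters and the Gram matrix}\label{sec:orbits}

From now on $G$ is a finite abelian group, written additively, and $A=\widehat G=\mathrm{Hom}(G,\mathbb C^\times)$ is its character group, also written additively: $(\chi+\psi)(g)=\chi(g)\psi(g)$, $(-\chi)(g)=\overline{\chi(g)}=\chi(-g)$, and $0\in A$ is the trivial character. We use the following standard facts. We have $A\cong G$, and characters separate the points of $G$. The orthogonality relations are
\[
\sum_{g\in G}\chi(g)\overline{\psi(g)}=\begin{cases}|G|,&\chi=\psi,\\0,&\chi\neq\psi,\end{cases}
\qquad
\sum_{\chi\in A}\chi(g)=\begin{cases}|G|,&g=0,\\0,&g\ne0.\end{cases}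
\]
Hence the characters form a basis of the space of functions $G\to\mathbb C$. If $B\le A$ is a subgroup, then $\{g\in G:\chi(g)=1\ \text{for all}\ \chi\in B\}$ has order $|A|/|B|$. Finally, for every automorphism $\sigma$ of $A$ there is a unique \emph{dual} automorphism $\pi$ of $G$ with $\chi(\pi(g))=(\sigma\chi)(g)$ for all $\chi$ and $g$.

Let $D\colon G\to\mathrm{GL}(V)$ be a representation with a spanning orbit $Gv$. The linear map $\mathbb C[G]\to V$, $g\mapsto D(g)v$, is surjective and commutes with $G$, so $V$ is a quotient of the regular representation. The latter contains each character once. Hence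
\[
V=\bigoplus_{\chi\in S}V_\chi,\qquad S\subseteq A,\qquad \dim V_\chi=1,
\]
where $D(g)$ acts on $V_\chi$ as the scalar $\chi(g)$. Conversely, every $S\subseteq A$ gives such a representation on $\mathbb C^S$, and, as we show next, it has a spanning orbit.

\emph{All spanning orbits look alike.} Let $w=\sum_{\chi\in S}w_\chi$ with $w_\chi\in V_\chi$. The span of $Gw$ is a subrepresentation, hence the sum of some of the $V_\chi$; since it is the smallest subrepresentation that contains $w$, it is the sum of those $V_\chi$ with $w_\chi\ne0$. So $Gw$ spans $V$ if and only if all $w_\chi$ are nonzero, which is a nonempty Zariski-open condition. If $Gv$ and $Gw$ both span $V$, there is an invertible map $\Delta$, diagonal with respect to the decomposition above, with $\Delta v=w$. It commutes with $D(G)$, so $\Delta D(g)v=D(g)w$ and $\Delta\,\mathrm{GL}(Gv)\,\Delta^{-1}=\mathrm{GL}(Gw)$. In particular, $\mathrm{GL}(Gv)=D(G)$ if and only if $\mathrm{GL}(Gw)=D(G)$. Since every nonempty Zariski-open subset of $V$ contains some $w$ with spanning orbit, every $v$ with spanning orbit may serve as a generic point. Using the basis $(v_\chi)_{\chi\in S}$ of $V$ we may take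
\[
V=\mathbb C^S,\qquad v=(1)_{\chi\in S},\qquad v_g:=D(g)v=(\chi(g))_{\chi\in S}.
\]
The stabilizer of $v$ is $\ker D=\bigcap_{\chi\in S}\ker\chi$, a group of order $|A|/|\langle S\rangle|$. So the orbit map is injective if and only if $D$ is faithful, and if and only if $S$ generates $A$.

\begin{lemma}\label{lem:formulations}
A finite abelian group $G$ is generically closed with respect to some complex representation if and only if $G\cong\mathrm{GL}(X)$ for some point set $X$ in some $\mathbb C^d$ on which $\mathrm{GL}(X)$ acts transitively.
\end{lemma}

\begin{proof}
If $G$ is generically closed with respect to $D$, take $X=Gv$ for generic $v$ (with spanning orbit). Conversely, let $\mathrm{GL}(X)\cong G$ act transitively on $X$. Then $X$ is an orbit, spanning by definition, of the inclusion representation of $\mathrm{GL}(X)$ on the span of $X$, which is faithful. By the preceding paragraphs the orbit map is injective, and all spanning orbits have the same symmetries up to conjugation by maps that commute with $G$. So $G$ is generically closed with respect to this representation.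
\end{proof}

Let $S$ generate $A$. A linear map in $\mathrm{GL}(Gv)$ is determined by the permutation of the orbit that it induces, and the orbit is identified with $G$ by $g\mapsto v_g$. Let $\Pi_S\le\mathrm{Sym}(G)$ be the group of all permutations $\pi$ of $G$ for which there is a linear map $X$ with $Xv_g=v_{\pi(g)}$ for all $g\in G$. (Such an $X$ maps a spanning set onto a spanning set, so it is invertible and belongs to $\mathrm{GL}(Gv)$.) The elements of $D(G)$ induce the translations $g\mapsto g+h$. We have proved:

\begin{proposition}\label{prop:criterion}
$G$ is generically closed with respect to some representation if and only if $A$ has a generating set $S$ such that $\Pi_S$ consists only of translations.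
\end{proposition}

How can we decide whether a permutation lies in $\Pi_S$? A linear map need not preserve lengths or angles. But with our choice of $v$ the orbit is so evenly distributed that symmetries automatically preserve the standard inner product of $\mathbb C^S$. The Gram matrix of the orbit is given by
\[
\langle v_g,v_h\rangle=\sum_{\chi\in S}\chi(g)\overline{\chi(h)}=f_S(g-h),\qquad f_S:=\sum_{\chi\in S}\chi .
\]

\begin{lemma}\label{lem:gram}
Let $S$ generate $A$. A permutation $\pi$ of $G$ belongs to $\Pi_S$ if and only if
\[
f_S(\pi(g)-\pi(h))=f_S(g-h)\qquad\text{for all } g,h\in G .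
\]
\end{lemma}

\begin{proof}
Regard the $v_g$ as column vectors. The entry of $\sum_{g}v_gv_g^*$ in position $(\chi,\psi)$ is $\sum_g\chi(g)\overline{\psi(g)}$, so $\sum_gv_gv_g^*=|G|\,I$ by orthogonality. If $Xv_g=v_{\pi(g)}$ for all $g$, then
\[
|G|\,XX^*=\sum_{g}Xv_gv_g^*X^*=\sum_gv_{\pi(g)}v_{\pi(g)}^*=|G|\,I .
\]
So $X$ is unitary and $\langle v_{\pi(g)},v_{\pi(h)}\rangle=\langle v_g,v_h\rangle$, which is the asserted identity.

Conversely, assume the identity. For $\lambda_g\in\mathbb C$ we get
\[
\Bigl\|\sum_g\lambda_gv_{\pi(g)}\Bigr\|^2=\sum_{g,h}\lambda_g\overline{\lambda_h}f_S(\pi(g)-\pi(h))=\sum_{g,h}\lambda_g\overline{\lambda_h}f_S(g-h)=\Bigl\|\sum_g\lambda_gv_g\Bigr\|^2 .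
\]
Hence every linear relation between the $v_g$ also holds between the $v_{\pi(g)}$, and $v_g\mapsto v_{\pi(g)}$ extends to a linear map of $\mathbb C^S$.
\end{proof}

\section{Sets of characters recovered from $S$}\label{sec:recover}

If a permutation preserves the matrix $F=(f_S(g-h))_{g,h}$, in the sense of Lemma~\ref{lem:gram}, then it also preserves every matrix computed from $F$ in a way that does not depend on the order of the rows and columns (the same order being used for both). The ordinary product and the entrywise product are two such computations. In terms of the coefficients of $f_S$ with respect to the basis of characters, the ordinary matrix product is, up to the factor $|G|$, the pointwise product of the coefficients. The entrywise product multiplies the functions themselves, and since the product of the characters $\chi$ and $\psi$ is $\chi+\psi$, it is convolution of the coefficients. Playing these two products against each other we can take $S$ apart.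

For $c\colon A\to\mathbb C$ put $f_c=\sum_{\chi\in A}c(\chi)\chi$. Every function $G\to\mathbb C$ is $f_c$ for exactly one $c$. For $T\subseteq A$ let $1_T$ be its indicator function, so $f_{1_S}=f_S$. For a generating set $S$ of $A$ let $J_S$ be the set of all $c$ such that
\[
f_c(\pi(g)-\pi(h))=f_c(g-h)\qquad\text{for all }\pi\in\Pi_S,\ g,h\in G .
\]

\begin{lemma}\label{lem:JS}
Let $S$ generate $A$. The set $J_S$ is a linear subspace of $\mathbb C^A$ that contains $1_S$, $1_{\{0\}}$ and $1_A$ and is closed under
\begin{enumerate}
\item[(1)] the pointwise product $cd$,
\item[(2)] the convolution $(c*d)(z)=\sum_{x+y=z}c(x)d(y)$,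
\item[(3)] the operation $c\mapsto c^-$ with $c^-(\chi)=\overline{c(-\chi)}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Linearity is clear. We have $1_S\in J_S$ by Lemma~\ref{lem:gram}, and $1_{\{0\}}\in J_S$ since $f_{1_{\{0\}}}$ is constant. The function $f_{1_A}=\sum_{\chi\in A}\chi$ is $|G|$ at $0$ and $0$ elsewhere, and $\pi(g)-\pi(h)=0$ if and only if $g-h=0$. So $1_A\in J_S$.

(1) For characters $\chi,\psi$ and $g,h\in G$, orthogonality gives
\[
\sum_{k\in G}\chi(g-k)\psi(k-h)=\chi(g)\psi(-h)\sum_{k\in G}\psi(k)\overline{\chi(k)}=\begin{cases}|G|\,\chi(g-h),&\chi=\psi,\\0,&\chi\neq\psi.\end{cases}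
\]
Hence $f_{cd}(g-h)=\frac1{|G|}\sum_{k\in G}f_c(g-k)f_d(k-h)$. If $c,d\in J_S$ and $\pi\in\Pi_S$, replace $g,h$ by $\pi(g),\pi(h)$ and the summation variable $k$ by $\pi(k)$; no summand changes. So $cd\in J_S$.

(2) $f_cf_d=f_{c*d}$, and the defining condition is preserved by pointwise products of functions on $G$.

(3) $\overline{f_c}=\sum_\chi\overline{c(\chi)}\,(-\chi)=f_{c^-}$, and the condition is preserved by complex conjugation.
\end{proof}

For $T,U\subseteq A$ and $z\in A$ let
\[
\rho_{T,U}(z)=\#\{(x,y)\in T\times U:x+y=z\},
\]
that is, $\rho_{T,U}=1_T*1_U$.

\begin{definition}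
Let $S\subseteq A$. The family of subsets of $A$ that are \emph{recoverable} from $S$ is the smallest family that contains $S$, $\{0\}$ and $A$ and is closed under union, intersection, complement in $A$, negation $T\mapsto-T$, and $(T,U)\mapsto\{z\in A:\rho_{T,U}(z)=q\}$ for every integer $q\ge0$.
\end{definition}

\begin{lemma}\label{lem:recoverable}
Let $S$ generate $A$. If $T$ is recoverable from $S$, then $1_T\in J_S$.
\end{lemma}

\begin{proof}
The sets $T$ with $1_T\in J_S$ include $S,\{0\},A$. They are closed under the Boolean operations, since $1_{T\cap U}=1_T1_U$ and $1_{A\setminus T}=1_A-1_T$, and under negation, since $(1_T)^-=1_{-T}$. Let $1_T,1_U\in J_S$ and put $c=\rho_{T,U}=1_T*1_U\in J_S$. If $q$ is not a value of $c$, then $\{z:c(z)=q\}$ is empty, and $1_\emptyset=0\in J_S$. Otherwise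
\[
1_{\{z:c(z)=q\}}=\prod_{q'\ne q}\frac{c-q'1_A}{q-q'}\in J_S,
\]
where $q'$ runs through the other values of $c$ (and the empty product is $1_A$).
\end{proof}

\begin{lemma}\label{lem:singletons}
Let $S$ generate $A$. If $\{\chi_1\},\dots,\{\chi_m\}$ are recoverable from $S$ and $\chi_1,\dots,\chi_m$ generate $A$, then $\Pi_S$ consists only of translations.
\end{lemma}

\begin{proof}
Let $\pi\in\Pi_S$. After composing $\pi$ with a translation we may assume $\pi(0)=0$. Since $1_{\{\chi_i\}}\in J_S$, we have $\chi_i(\pi(g)-\pi(h))=\chi_i(g-h)$; with $h=0$ this says $\chi_i(\pi(g))=\chi_i(g)$. Hence $\chi(\pi(g))=\chi(g)$ for all $\chi\in A$. Characters separate points, so $\pi(g)=g$.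
\end{proof}

We shall constantly use the following consequences of the definition, for recoverable $T,U,Q$:
\begin{enumerate}
\item[(R1)] For every set $E$ of integers, $\{z:\rho_{T,U}(z)\in E\}$ is recoverable, since it is a union of finitely many sets $\{z:\rho_{T,U}(z)=q\}$. In particular, the sets $T+U=\{z:\rho_{T,U}(z)>0\}$ and $T-U=T+(-U)$ are recoverable.
\item[(R2)] The sets of all $x\in T$ such that $x+y\in Q$, respectively $x-y\in Q$, for some $y\in U$ are recoverable: they are $T\cap(Q-U)$ and $T\cap(Q+U)$.
\item[(R3)] If $\{y\}$ is recoverable, so are $T+y$, $T-y$ and $y-T$. Sums and negatives of elements with recoverable singleton again have recoverable singletons.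
\end{enumerate}

We say that $S$ \emph{resolves} $A$ if $S$ generates $A$ and all singletons $\{\chi\}$, $\chi\in A$, are recoverable from $S$. If $S$ generates $A$, then by (R3) it suffices that the singletons of the elements of some generating set of $A$ are recoverable. Lemma~\ref{lem:singletons} and Proposition~\ref{prop:criterion} give:

\begin{proposition}\label{prop:resolve}
If $A$ has a resolving set, then $G$ is generically closed with respect to some representation.
\end{proposition}

If $A=\langle\chi\rangle$ is cyclic, then $\{\chi\}$ resolves $A$; this is Example~\ref{ex:first}(1) again. Since $A\cong G$, we may use any convenient description of $A$. Two small cases show how the operations work.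

\begin{example}\label{ex:small}
(1) Let $A=\langle b\rangle\oplus\langle c\rangle$ with $b$ of order $2$ and $c$ of order $4$, and $S=\{b,c\}$. Then $S\setminus(-S)=\{c\}$ and $S\cap(-S)=\{b\}$, so $S$ resolves $A$. Negation alone suffices.

(2) Let $A=\langle a\rangle\oplus\langle c\rangle\cong C_5^2$ and
\[
S=\{a,\ c,\ a+c,\ 2c\}.
\]
Here $S\cap(-S)=\emptyset$, so negation alone does not separate elements of $S$. But the pairs $(x,y)\in S\times S$ with $x\neq y$ and $x+y=z$ can be grouped into twos by interchanging $x$ and $y$, so
\[
\rho_{S,S}(z)\equiv\#\{x\in S:2x=z\}\pmod2 .
\]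
The doubles of the elements of $S$ are $2a$, $2c$, $2a+2c$, $4c$, and only $2c$ lies in $S$. So $\{z\in S:\rho_{S,S}(z)\text{ odd}\}=\{2c\}$ is recoverable. Next, $\{x\in S:2c-x\in S\}$ is recoverable. For $x=a,c,a+c,2c$ the elements $2c-x$ are $2c-a,\ c,\ c-a,\ 0$, and only the second lies in $S$. So this set is $\{c\}$. Finally, $\{x\in S:x+c\in S\}=\{a,c\}$, because $a+c,2c\in S$ and $a+2c,3c\notin S$. Removing $c$ we recover $\{a\}$. So $S$ resolves $A$, and the corresponding orbit of $25$ points in $\mathbb C^4$ has only $25$ linear symmetries.

In $C_3^2$ the doubling step fails: there $4c=c$ also lies in $S$, and the step yields $\{c,2c\}$ instead of $\{2c\}$.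
\end{example}

\section{The four exceptions}\label{sec:exceptions}

For the negative half we show that in the four exceptional groups every set of characters is stabilized by a nontrivial automorphism, and that such an automorphism always gives an additional symmetry of the orbit.

\begin{lemma}\label{lem:stabilizer}
Let $S$ generate $A$, let $\sigma\ne1$ be an automorphism of $A$ with $\sigma(S)=S$, and let $\pi$ be the dual automorphism of $G$. Then $\pi\in\Pi_S$, and $\pi$ is not a translation.
\end{lemma}

\begin{proof}
Let $X\colon\mathbb C^S\to\mathbb C^S$ be the permutation of coordinates $(x_\chi)_\chi\mapsto(x_{\sigma\chi})_\chi$. The $\chi$-coordinate of $Xv_g$ is $(\sigma\chi)(g)=\chi(\pi(g))$, so $Xv_g=v_{\pi(g)}$. Since $\sigma\neq1$, also $\pi\ne1$; as $\pi(0)=0$, it is not a translation.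
\end{proof}

\begin{proposition}\label{prop:exceptions}
If $A$ is one of $C_2^2,C_2^3,C_2^4,C_3^2$, then every subset $S\subseteq A$ is mapped to itself by a nontrivial automorphism of $A$.
\end{proposition}

\begin{proof}
Automorphisms fix $0$, so we may assume $S\subseteq A\setminus\{0\}$. If the $\mathrm{Aut}(A)$-orbit of $S$ has fewer than $|\mathrm{Aut}(A)|$ members, then the stabilizer of $S$ is nontrivial. So it is enough to find an $\mathrm{Aut}(A)$-invariant property of $S$ that is shared by fewer than $|\mathrm{Aut}(A)|$ sets. This works in all cases but one.

\emph{$A=\mathbb F_2^r$, $r=2,3,4$.} Here $|\mathrm{Aut}(A)|=|\mathrm{GL}(r,2)|$ is $6$, $168$, $20160$, respectively. The number of subsets of $A\setminus\{0\}$ of the same size as $S$ is at most $\binom31=3$, $\binom73=35$, $\binom{15}7=6435$, respectively, which is smaller.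

\emph{$A=\mathbb F_3^2$.} Here $|\mathrm{Aut}(A)|=|\mathrm{GL}(2,3)|=48$, and the $8$ nonzero vectors form four pairs $\{a,-a\}$, permuted by $\mathrm{Aut}(A)$; they correspond to the lines through $0$. A set and its complement in $A\setminus\{0\}$ have the same stabilizer, so let $|S|\le4$. If $|S|\le2$, there are at most $\binom82=28$ sets of the same size. The sets of size $3$ and $4$ are sorted by how many full pairs they contain:
\begin{itemize}
\item $|S|=3$, $S$ contains a pair: $4\cdot6=24$ sets.
\item $|S|=3$, $S$ contains no pair: $4\cdot2^3=32$ sets.
\item $|S|=4$, $S$ is a union of two pairs: $\binom42=6$ sets.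
\item $|S|=4$, $S$ contains no pair: $2^4=16$ sets.
\item $|S|=4$, $S$ contains exactly one pair. There are $48$ such sets, so counting does not suffice. Write $S=\{a,-a,b,c\}$ with $a,b,c$ on three different lines. Then $b,c$ is a basis, and $\{a,-a\}$ is the pair $\pm(b+c)$ or the pair $\pm(b-c)$. The automorphism that interchanges $b$ and $c$ maps each of these pairs to itself, and hence $S$ to itself.
\end{itemize}
In the first four cases the number is less than $48$.
\end{proof}

Now let $G$ be one of the four exceptions, $D$ a faithful representation and $v$ a point with spanning orbit. By Section~\ref{sec:orbits} we may assume $V=\mathbb C^S$ and $v=(1)_{\chi\in S}$, where $S$ generates $A$. By Proposition~\ref{prop:exceptions} and Lemma~\ref{lem:stabilizer}, some element of $\mathrm{GL}(Gv)$ induces on the orbit a nontrivial automorphism of $G$, and it is not in $D(G)$. This proves the negative half of Theorem~\ref{thm:main}, including the last statement.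

The counts suggest why the list of groups $C_2^r$ ends where it does: $|\mathrm{GL}(5,2)|=31\cdot30\cdot28\cdot24\cdot16<10^7$, while $\mathbb F_2^5\setminus\{0\}$ has $2^{31}>2\cdot10^9$ subsets.

\section{Exponent at least 4}\label{sec:four}

Let $A$ have exponent $n\ge4$. By the structure theorem (invariant factors, the last one being the exponent) we can write
\[
A=\langle b_1\rangle\oplus\dots\oplus\langle b_m\rangle\oplus\langle a_1\rangle\oplus\dots\oplus\langle a_k\rangle,
\]
where $m\ge0$, $k\geq1$, the $b_i$ have order $2$, the $a_i$ have order $n_i\ge3$, and $n_k=n\ge4$. Put $c=a_k$.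

In Example~\ref{ex:small}(2) the element $2c$ marked $c$, and the sum $a+c$ tied $a$ to $c$. For more summands we tie $a_1,\dots,a_k$ together into a path by the sums of neighbors and mark the end $c$ of the path by $2c$. The elements $b_i$ of order $2$ need another device, since the doubling trick cannot see them. Moreover, if we simply added the sums of neighbors, then $b_i$, $b_{i+1}$ and $b_i+b_{i+1}$ would play symmetric roles, each being the sum of the other two. We therefore shift the sums by $\pm c$: vertices of the path $b_1,\dots,b_m$ have $c$-coordinate $0$, and edges have $c$-coordinate $\pm1$. The end $b_m$ of the path is marked by the two elements $b_m\pm c$. Using both signs makes this part of $S$ symmetric under negation, so that negation helps to separate it from the rest. Thus let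
\begin{align*}
e_i&=a_i+a_{i+1}\quad(1\le i<k),\\
P&=\{a_1,\dots,a_k\}\cup\{e_1,\dots,e_{k-1}\}\cup\{2c\},\\
M&=\{b_1,\dots,b_m\}\cup\{b_i+b_{i+1}\pm c:1\le i<m\}\cup\{b_m\pm c\},
\end{align*}
with $M=\emptyset$ if $m=0$, and $S=P\cup M$. Clearly $S$ generates $A$.

\begin{proposition}\label{prop:four}
$S$ resolves $A$. Hence every finite abelian group of exponent at least $4$ is generically closed with respect to some representation.
\end{proposition}

\begin{proof}
Elements of $P$ have zero component in $\langle b_1,\dots,b_m\rangle$, and elements of $M$ have nonzero component there. Also $M=-M$. Let $t_i(x)\in\mathbb Z/n_i$ be the coordinate of $x$ at $a_i$. For $x\in P$ we have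
\begin{equation}\label{eq:coords}
t_j(x)\in\{0,1\}\ (j<k),\qquad t_k(x)\in\{0,1,2\},\qquad t_k(x)=2\text{ only for }x=2c .
\end{equation}
Here $0,1,2$ are distinct modulo $n_j\ge3$, and $0,1,2,3$ are distinct modulo $n\ge4$.

\emph{Step 1: the set $N=S\setminus(-S)$.} It is recoverable. Since $M=-M$, we have $N\subseteq P$. If $x=a_i$ or $x=e_i$, then $t_i(-x)=-1$. This is not in $\{0,1\}$ if $i<k$, since $n_i\ge3$, and not in $\{0,1,2\}$ if $i=k$, since $n\ge4$. So $-x\notin P$ by \eqref{eq:coords}. Also $-x\notin M$, since $-x$ has zero component in $\langle b_1,\dots,b_m\rangle$. So $x\in N$. Hence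
\[
P\setminus\{2c\}\subseteq N\subseteq P .
\]
(If $n=4$, then $2c=-2c\notin N$.)

\emph{Step 2: $\{2c\}$ is recoverable.} As in Example~\ref{ex:small}, $\rho_{N,N}(z)\equiv\#\{x\in N:2x=z\}\pmod2$. Let $x\in N$ and $z=2x\in S$. Then $z$ has zero component in $\langle b_1,\dots,b_m\rangle$, so $z\in P$. If $x=a_i$ or $x=e_i$ with $i<k$, then $t_i(z)=2$, contrary to \eqref{eq:coords}. If $x=2c$, then $4c\in P\cap\langle c\rangle=\{c,2c\}$, so $n$ divides $3$ or $2$, a contradiction. The only remaining possibility is $x=c$, $z=2c$, and indeed $c\in N$ and $2c\in S$. Hence $\{z\in S:\rho_{N,N}(z)\text{ odd}\}=\{2c\}$.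

\emph{Step 3: $\{c\}$ is recoverable.} By (R3) the set $\{x\in N:2c-x\in N\}$ is recoverable. Let $x,y\in N$ with $x+y=2c$. For $j<k$ the coordinates $t_j(x),t_j(y)\in\{0,1\}$ have sum $0$ modulo $n_j\ge3$, so both are $0$. Hence $x,y\in\{c,2c\}$. Since $3c\ne2c$ and $4c\neq2c$, we get $x=y=c$. So the set is $\{c\}$.

\emph{Step 4: all $\{a_i\}$ are recoverable.} By Steps 1 and 2, $P=N\cup\{2c\}$ and $M=S\setminus P$ are recoverable. We go down the path. Let $2\le i\le k$ and suppose that $\{a_i\},\dots,\{a_k\}$ are recoverable; for $i=k$ this is Step 3. Consider the recoverable set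
\[
R=\{x\in P:x+a_i\in P\}.
\]
We test all $x\in P$, using \eqref{eq:coords}.
\begin{itemize}
\item $x=a_j$ with $j\ne i$: $a_j+a_i$ has exactly two nonzero coordinates, so it lies in $P$ if and only if it is some $e_h$, i.e.\ if and only if $|i-j|=1$.
\item $x=a_i$: if $i=k$, then $2c\in P$ and $x\in R$; if $i<k$, then $t_i(2a_i)=2$ and $x\notin R$.
\item $x=e_i$ (so $i<k$): $t_i(x+a_i)=2$, so $x\notin R$.
\item $x=e_{i-1}$: $x+a_i$ has $t_{i-1}=1$ and $t_i=2$. If $i<k$ it is not in $P$ because $t_i=2$; if $i=k$ it is not in $P$ because only $2c$ has $t_k=2$.
\item $x=e_j$ with $i\notin\{j,j+1\}$: $x+a_i$ has three nonzero coordinates, so $x\notin R$.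
\item $x=2c$: if $i<k$, then $x+a_i\neq2c$ has $t_k=2$, so $x\notin R$; if $i=k$, then $t_k(x+a_i)=3\notin\{0,1,2\}$, so $x\notin R$.
\end{itemize}
Hence $R\setminus\{a_i,\dots,a_k\}=\{a_{i-1}\}$ is recoverable. By downward induction all $\{a_i\}$ are recoverable.

\emph{Step 5: all $\{b_i\}$ are recoverable.} Let $m\ge1$. Elements of $M$ have the form $u+tc$ with $u\in\langle b_1,\dots,b_m\rangle$ and $t\in\mathbb Z/n$. For such $u$ let $F_u=\{t\in\mathbb Z/n:u+tc\in M\}$. Then
\[
F_{b_i}=\{0\}\ (i<m),\qquad F_{b_m}=\{0,1,-1\},\qquad F_{b_i+b_{i+1}}=\{1,-1\}\ (i<m),
\]
and $F_u=\emptyset$ for all other $u$. We have $1\ne-1$ and, since $n\ge4$, $\pm2\notin\{0,1,-1\}$.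

The set $Q_0=\{x\in M:x+c\in M,\ x-c\in M\}$ is recoverable. An element $u+tc$ lies in $Q_0$ if and only if $t,t+1,t-1\in F_u$. These are three different elements, so $u=b_m$; and $t\neq\pm1$ because $\pm2\notin F_{b_m}$. So $t=0$, and $Q_0=\{b_m\}$.

Now let $2\le i\le m$ and suppose that $\{b_i\},\dots,\{b_m\}$ are recoverable. Consider the set
\[
Q_i=\{x\in M:x+b_i+c\in M,\ x+b_i-c\in M\},
\]
which is recoverable by (R3). Let $x=u+tc\in Q_i$ and $w=u+b_i$. Then $t\in F_u$ and $t+1,t-1\in F_w$. As $F_w$ has at least two elements, $w=b_m$ or $w=b_h+b_{h+1}$ for some $h$, and $F_w\subseteq\{0,1,-1\}$. If $t=1$ or $t=-1$, then $2\in F_w$ or $-2\in F_w$, respectively, which is impossible. As $t\in F_u\subseteq\{0,1,-1\}$, we get $t=0$, so $0\in F_u$ and $u=b_j$ for some $j$. Then $w=b_j+b_i$ is not $b_m$, so $w=b_h+b_{h+1}$ for some $h$, that is, $|i-j|=1$. Conversely, if $|i-j|=1$, then $b_j\in M$ and $b_j+b_i\pm c\in M$, so $b_j\in Q_i$. Hence $Q_i\setminus\{b_i,\dots,b_m\}=\{b_{i-1}\}$ is recoverable. By induction all $\{b_i\}$ are recoverable.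

The $a_i$ and $b_i$ generate $A$, so $S$ resolves $A$, and Proposition~\ref{prop:resolve} applies.
\end{proof}

For $n=3$ the argument breaks down: the hypothesis $n\ge4$ excludes the coincidences $-1=2$ in Step 1, $4c=c$ in Step 2, and $2=-1$ in Step 5.

\section{Exponent 3}\label{sec:three}

The group $C_3$ is cyclic, and $C_3^2$ is excluded. Let $A=\mathbb F_3^r$ with $r\ge3$ and basis $a_1,\dots,a_r$. Now $2x=-x$, so doubling gives nothing beyond negation. Negation, on the other hand, can separate the vertices of a path from its edges if we put each $a_i$ into $S$ with one sign and each edge with both signs. If all edges were $\pm(a_i+a_{i+1})$, the reversal $a_i\mapsto a_{r+1-i}$ would stabilize $S$. We therefore replace the first edge by a difference. Let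
\[
N=\{a_1,\dots,a_r\},\qquad M=\{\pm(a_1-a_2)\}\cup\{\pm(a_i+a_{i+1}):2\le i\le r-1\},\qquad S=N\cup M .
\]

\begin{proposition}\label{prop:three}
$S$ resolves $\mathbb F_3^r$ for $r\ge3$. Hence $C_3^r$ is generically closed with respect to some representation for all $r\ge3$.
\end{proposition}

\begin{proof}
$S$ contains a basis, so it generates $A$. We have $M=-M$, and $N$ is disjoint from $-N$ and from $M$. So $N=S\setminus(-S)$ and $M=S\setminus N$ are recoverable.

\emph{The first edge.} The set $M_1=M\cap(N-N)$ is recoverable. In $x-y$ with $x,y\in N$ the coefficients have sum $0$, while in $\pm(a_i+a_{i+1})$ they have sum $\pm2\ne0$. So $M_1=\{\pm(a_1-a_2)\}$. Then $M_2=M\setminus M_1=\{\pm(a_i+a_{i+1}):2\le i\le r-1\}$ is recoverable.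

\emph{Its ends.} The set of all $x\in N$ with $x-y\in M_1$ for some $y\in N$ is $N_1=\{a_1,a_2\}$. It is recoverable by (R2), and so is $N_2=N\setminus N_1=\{a_3,\dots,a_r\}$.

\emph{Distinguishing the ends.} Consider the recoverable set of all $x\in N_1$ with $x+y\in M_2$ for some $y\in N_2$. It contains $a_2$, because $r\ge3$ and $a_2+a_3\in M_2$. It does not contain $a_1$: for $y\in N_2$ the coefficient of $a_1+y$ at $a_1$ is $1$, but elements of $M_2$ have coefficient $0$ there. So $\{a_2\}$ and $\{a_1\}=N_1\setminus\{a_2\}$ are recoverable.

\emph{Along the path.} Let $2\le i<r$ and suppose that $\{a_1\},\dots,\{a_i\}$ are recoverable. The recoverable set $\{y\in N:y+a_i\in M_2\}$ contains $a_j$ with $j\ne i$ if and only if $i$ and $j$ are consecutive and both at least $2$. It does not contain $a_i$, since $2a_i=-a_i\notin M_2$. Removing $a_1,\dots,a_i$ from it leaves $\{a_{i+1}\}$. By induction all $\{a_i\}$ are recoverable. So $S$ resolves $A$, and Proposition~\ref{prop:resolve} applies.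
\end{proof}

For $r=2$ the set $N_2$ is empty and the two ends of the first edge cannot be told apart: the automorphism $a_1\leftrightarrow a_2$ stabilizes $S$.

\section{Exponent 2}\label{sec:two}

The group $C_2$ is cyclic, and $C_2^r$ is excluded for $r=2,3,4$. In exponent $2$ negation is trivial and all doubles are $0$, so only the counts $\rho_{T,U}$ remain. We use them as incidence data. If $0\notin S\subseteq\mathbb F_2^r$, call a set $\{x,y,z\}\subseteq S$ of three elements with $x+y+z=0$ a \emph{line}, and call $x,y\in S$ \emph{collinear} if $x+y\in S$, i.e.\ if they are different and lie on a common line. Suppose $z\in S$ and $z=x+y$ with $x,y\in S$. As $0\notin S$, the elements $x,y,z$ are different. Thus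
\begin{equation}\label{eq:lines}
\rho_{S,S}(z)=2\cdot\#\{\text{lines through }z\}\qquad(z\in S).
\end{equation}
By (R2) with $Q=S$, if $T,U\subseteq S$ are recoverable, then so is the set of all elements of $T$ that are collinear with some element of $U$.

\begin{proposition}\label{prop:two}
For every $r\ge5$ there is a set $S\subseteq\mathbb F_2^r\setminus\{0\}$ such that
\begin{enumerate}
\item[(E1)] $S$ resolves $\mathbb F_2^r$;
\item[(E2)] every element of $S$ is a sum of two elements of $S$;
\item[(E3)] $\mathbb F_2^r\setminus(S\cup\{0\})$ has at least two elements.
\end{enumerate}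
Hence $C_2^r$ is generically closed with respect to some representation for all $r\ge5$.
\end{proposition}

The last sentence follows from (E1) and Proposition~\ref{prop:resolve}. Properties (E2) and (E3) serve the induction on $r$.

\begin{proof}[The case $r=5$]
Let $a_1,\dots,a_5$ be a basis of $\mathbb F_2^5$, $a_6=a_1+\dots+a_5$ and $e_{ij}=a_i+a_j$. Let
\[
S=\{a_1,\dots,a_6,\ e_{12},e_{23},e_{34},e_{45},e_{26},e_{36}\},
\]
so that the elements of $S$ correspond to the vertices and edges of the graph in Figure~\ref{fig:graph}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.2,every node/.style={circle,draw,fill=white,inner sep=2pt}]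
\draw (0,0)--(1,0)--(2,0)--(3,0)--(4,0);
\draw (1,0)--(1.5,0.9)--(2,0);
\node at (0,0) {1};
\node at (1,0) {2};
\node at (2,0) {3};
\node at (3,0) {4};
\node at (4,0) {5};
\node at (1.5,0.9) {6};
\end{tikzpicture}
\caption{The graph that defines $S\subseteq\mathbb F_2^5$. The vertex $i$ stands for $a_i$ and the edge $ij$ for $a_i+a_j$; the only nontrivial linear relation is $a_1+\dots+a_6=0$. The graph contains one triangle, $236$, and one perfect matching, $\{12,36,45\}$.}
\label{fig:graph}
\end{figure}

The only nontrivial linear relation among $a_1,\dots,a_6$ is $a_1+\dots+a_6=0$. So elements of $\mathbb F_2^5$ are subsets of $\{1,\dots,6\}$ modulo complementation, with symmetric difference as addition. The elements of $S$ are given by one- and two-element subsets. None of these is empty or everything, and the symmetric difference of two different ones is nonempty and has at most four elements. So the $12$ elements are distinct and nonzero, and (E3) holds because $31-12=19\ge2$.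

\emph{The lines.} Three of our subsets form a line if and only if their symmetric difference is empty or all of $\{1,\dots,6\}$. Its size has the parity of the number of one-element subsets among the three, so that number is $0$ or $2$. Two one-element subsets and an edge have a symmetric difference of at most four elements; it is empty only for $\{i\},\{j\},\{i,j\}$. For three edges it is empty if and only if they form a triangle, and it is everything if and only if they form a perfect matching. The only triangle is $236$. In a perfect matching, $1$ must be matched with $2$ and $5$ with $4$, which leaves $36$. So there are eight lines: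
\begin{gather*}
\{a_1,a_2,e_{12}\},\ \{a_2,a_3,e_{23}\},\ \{a_3,a_4,e_{34}\},\ \{a_4,a_5,e_{45}\},\\
\{a_2,a_6,e_{26}\},\ \{a_3,a_6,e_{36}\},\ \{e_{23},e_{26},e_{36}\},\ \{e_{12},e_{36},e_{45}\}.
\end{gather*}
By \eqref{eq:lines} the set $D_q$ of elements of $S$ on exactly $q$ lines is recoverable. Counting gives
\[
D_1=\{a_1,a_5,e_{34}\},\qquad D_2=\{a_4,a_6,e_{12},e_{23},e_{45},e_{26}\},\qquad D_3=\{a_2,a_3,e_{36}\}.
\]
Every element of $S$ lies on a line, which is (E2).

\emph{The singletons.} The following sets are recoverable.
\begin{itemize}
\item The elements of $D_1$ that are collinear with some element of $D_3$: these are $a_1$ (with $a_2$) and $e_{34}$ (with $a_3$). The only line through $a_5$ is $\{a_4,a_5,e_{45}\}$, which does not meet $D_3$. So $\{a_1,e_{34}\}$ is recoverable, and hence $\{a_5\}$.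
\item The elements of $S$ collinear with $a_5$: $\{a_4,e_{45}\}$.
\item Among these, the elements collinear with some element of $\{a_1,e_{34}\}$: $\{a_4\}$. Indeed $a_4$ is collinear with $e_{34}$, while the lines through $e_{45}$, namely $\{a_4,a_5,e_{45}\}$ and $\{e_{12},e_{36},e_{45}\}$, contain neither $a_1$ nor $e_{34}$.
\item The elements of $\{a_1,e_{34}\}$ that are collinear with $a_4$: $\{e_{34}\}$, since the only line through $a_1$ is $\{a_1,a_2,e_{12}\}$. Hence also $\{a_1\}$, and by (R3) $\{a_4+e_{34}\}=\{a_3\}$.
\item The elements of $D_3$ that are collinear with $a_1$: $\{a_2\}$.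
\end{itemize}
So $\{a_1\},\dots,\{a_5\}$ are recoverable. As $S$ contains the basis $a_1,\dots,a_5$, (E1) holds.
\end{proof}

\begin{proof}[The induction step]
Let $B=\mathbb F_2^r$ with a set $S_B$ that satisfies (E1)--(E3), and let $A=B\oplus\langle b\rangle\cong\mathbb F_2^{r+1}$. The obvious idea is to add $b$ to $S_B$: by (E2) it will be the only element that is not a sum of two elements of the new set, and so it can be recognized. But precisely for this reason the new set violates (E2), and the step could not be repeated. Passing to the complement repairs this without changing the recoverable sets. So put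
\[
S'=S_B\cup\{b\},\qquad S''=A\setminus(S'\cup\{0\})=\bigl(B\setminus(S_B\cup\{0\})\bigr)\cup\bigl(b+(B\setminus\{0\})\bigr).
\]
We show that $S''$ satisfies (E1)--(E3). By definition $0\notin S''$. Since $0\notin S'$, we have $S'=A\setminus(S''\cup\{0\})$, so the same sets are recoverable from $S'$ and from $S''$.

(E1) If $x+y=b$ with $x,y\in S'$, then exactly one of $x,y$ lies outside $B$, so it equals $b$, and the other is $0\notin S'$, a contradiction. Hence $\rho_{S',S'}(b)=0$. For $z\in S_B$ we have $\rho_{S',S'}(z)>0$ by (E2). So $\{b\}=\{z\in S':\rho_{S',S'}(z)=0\}$ and $S_B=S'\setminus\{b\}$ are recoverable from $S'$ in $A$. Then $B=\langle S_B\rangle$ is recoverable too, as a union of finitely many iterated sumsets of $S_B$. The subsets of $B$ that are recoverable from $S'$ in $A$ thus include $S_B$, $\{0\}$ and $B$. They are closed under the operations that define recoverability in $B$, since complements in $B$ are complements in $A$ intersected with $B$, and $\rho_{T,U}(z)$ for $T,U\subseteq B$ and $z\in B$ does not depend on whether we work in $B$ or in $A$. Hence they include every set recoverable from $S_B$ in $B$, in particular all singletons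 $\{x\}$ with $x\in B$. Together with $\{b\}$ and (R3), all singletons of $A$ are recoverable from $S'$, hence from $S''$. It remains to see that $S''$ generates $A$. We have $S''\supseteq b+(B\setminus\{0\})$, and each $z\in B\setminus\{0\}$ is
\begin{equation}\label{eq:zsum}
z=(b+x)+(b+x+z)\qquad\text{for any }x\in B\setminus\{0,z\},
\end{equation}
where both summands lie in $b+(B\setminus\{0\})$ because $x\ne0$ and $x+z\ne0$. So $\langle S''\rangle$ contains $B$, and then also $b$.

(E2) By \eqref{eq:zsum}, each $z\in B\setminus(S_B\cup\{0\})$ is a sum of two elements of $S''$. The other elements of $S''$ are $b+z$ with $z\in B\setminus\{0\}$. By (E3) for $S_B$ we can choose $t\in B\setminus(S_B\cup\{0\})$ with $t\ne z$. Then $b+z=t+(b+z+t)$, and both summands are in $S''$ because $z+t\ne0$.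

(E3) $A\setminus(S''\cup\{0\})=S'$ has at least two elements, since $S_B$ generates $B$ and so is not empty.
\end{proof}

\begin{proof}[Conclusion of the proof of Theorem~\ref{thm:main}]
A finite abelian group is trivial or has exponent $2$, $3$ or at least $4$. Cyclic groups, including the trivial group, are generically closed with respect to some representation by Proposition~\ref{prop:resolve}, and the non-exceptional noncyclic groups are so by Propositions~\ref{prop:four}, \ref{prop:three} and~\ref{prop:two}. The exceptions were treated in Section~\ref{sec:exceptions}, and the formulation with point sets in Lemma~\ref{lem:formulations}.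
\end{proof}

\section{Automorphisms, affine symmetries and other fields}\label{sec:strong}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(a)]
If $G$ is generically closed with respect to some representation, then by Proposition~\ref{prop:criterion} there is a generating set $S$ of $\widehat G$ such that $\Pi_S$ consists only of translations. By Lemma~\ref{lem:stabilizer} no nontrivial automorphism of $\widehat G$ maps $S$ to itself. If $G$ is not generically closed with respect to any representation, then by Theorem~\ref{thm:main} it is one of the four exceptions, and by Proposition~\ref{prop:exceptions} every subset of $\widehat G$ is mapped to itself by a nontrivial automorphism.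
\end{proof}

For (b), let $X$ be a point set in some $\mathbb C^d$. Its affine symmetry group $\mathrm{Aff}(X)$ is the group of affine bijections of the affine span of $X$ that permute $X$.

\begin{proof}[Proof of Theorem~\ref{thm:strong}(b)]
Identify the affine span of $X$ with some $\mathbb C^{d'}$. Then $X\times\{1\}$ spans $\mathbb C^{d'+1}$ linearly. A linear map that permutes $X\times\{1\}$ preserves the last coordinate functional, because this functional is $1$ on a spanning set; so it restricts to an affine map of $\mathbb C^{d'}\times\{1\}$. Conversely, every affine map of $\mathbb C^{d'}\times\{1\}$ extends uniquely to a linear map of $\mathbb C^{d'+1}$. Hence $\mathrm{Aff}(X)\cong\mathrm{GL}(X\times\{1\})$, with the same action on $X$.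

If $\mathrm{Aff}(X)\cong G$ is transitive on $X$, then $G\cong\mathrm{GL}(X\times\{1\})$ is not one of the four exceptions, by Theorem~\ref{thm:main}. Conversely, let $G$ be none of the exceptions, and let $S$ be a generating set of $\widehat G$ such that $\Pi_S$ consists only of translations. If $0\notin S$, then $f_{S\cup\{0\}}=f_S+1$, so $\Pi_{S\cup\{0\}}=\Pi_S$ by Lemma~\ref{lem:gram}. So we may assume $0\in S$. The orbit of $(1)_{\chi\in S}$ in $\mathbb C^S$ then has only the linear symmetries $D(G)\cong G$ and lies in the affine hyperplane where the $0$-coordinate is $1$. Thus, if this coordinate is written last, it has the form $X\times\{1\}$, where $X$ spans $\mathbb C^{|S|-1}$ affinely, and $\mathrm{Aff}(X)\cong G$ is transitive on $X$.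
\end{proof}

The idea for (c) is that an orbit over $K$ whose character set $S$ is not defined pointwise over $K$ has $S$ stabilized by a Galois automorphism, and this automorphism acts on $\widehat G$ by multiplication with an integer.

\begin{proof}[Proof of Theorem~\ref{thm:strong}(c)]
Let $\zeta$ be a primitive $e$-th root of unity in an algebraic closure of $K$, and $L=K(\zeta)$. Choose an embedding of $\mathbb Q(\zeta)\subseteq L$ into $\mathbb C$. Since the values of homomorphisms $G\to L^\times$ and $G\to\mathbb C^\times$ are $e$-th roots of unity, this identifies $\mathrm{Hom}(G,L^\times)$ with $\widehat G$.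

\emph{Over $L$ everything is as over $\mathbb C$.} The field $L$ has characteristic $0$ and contains all $e$-th roots of unity, so $L[G]$ is the direct sum of the $|G|$ different one-dimensional representations. Hence the description of spanning orbits by sets of characters in Section~\ref{sec:orbits} holds over $L$ (the Gram matrix is not needed here). In particular, a representation over $L$ with a spanning orbit corresponds to a set $S\subseteq\widehat G$, it is faithful if and only if $S$ generates $\widehat G$, and for every spanning orbit we may take $v_g=(\chi(g))_{\chi\in S}\in\mathbb Q(\zeta)^S$. For a permutation $\pi$ of $G$, the condition $Xv_g=v_{\pi(g)}$ for all $g$ is a system of linear equations for the entries of $X$ with coefficients in $\mathbb Q(\zeta)$. Such a system is solvable over an extension field of $\mathbb Q(\zeta)$, such as $L$ or $\mathbb C$, if and only if it is solvable over $\mathbb Q(\zeta)$. So the permutations of $G$ induced by $L$-linear symmetries of the orbit are the elements of the same group $\Pi_S$ as over $\mathbb C$.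

\emph{The case $\zeta\in K$.} Then $L=K$, and $G$ occurs over $K$ if and only if $\widehat G$ has a generating set $S$ for which $\Pi_S$ consists only of translations. By Proposition~\ref{prop:criterion} and Theorem~\ref{thm:main} this holds if and only if $G$ is none of the four exceptions.

\emph{The case $\zeta\notin K$.} Let $D$ be a faithful representation on $V$ over $K$ and let $Gv$ span $V$. We show that $\mathrm{GL}_K(Gv)\ne D(G)$. The orbit $Gv$ spans $V_L=V\otimes_KL$ over $L$. Let $S$ be the set of characters in $V_L$; each has multiplicity one. The extension $L/K$ is a Galois extension and $L\neq K$, so there is $1\ne\sigma\in\mathrm{Gal}(L/K)$. We have $\sigma(\zeta)=\zeta^t$ with $t$ coprime to $e$ and $t\not\equiv1\pmod e$, and $\sigma\circ\chi=t\chi$ for all $\chi\in\widehat G$. The trace $\sum_{\chi\in S}\chi$ of $D$ has values in $K$. Applying $\sigma$ gives $\sum_{\chi\in S}t\chi=\sum_{\chi\in S}\chi$, so $tS=S$ by the linear independence of characters.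

Thus $\chi\mapsto t\chi$ is an automorphism of $\widehat G$ that maps $S$ to itself. The dual automorphism of $G$ is $\pi(g)=tg$. It is nontrivial, since $G$ has an element of order $e$. Put $v_g=D(g)v\in V$. With respect to the basis of $V_L$ formed by the components of $v$ we have $v_g=(\chi(g))_{\chi\in S}$, so as in the proof of Lemma~\ref{lem:stabilizer} a permutation of coordinates gives an $L$-linear bijection $X$ of $V_L$ with $Xv_g=v_{\pi(g)}$ for all $g$. The $v_g$ span $V$ over $K$, so $X$ maps $V$ onto $V$, and $X|_V\in\mathrm{GL}_K(Gv)$. It fixes $v_0$ and is not the identity, because $\pi\ne1$ and the orbit map is injective. The only element of $D(G)$ that fixes $v_0$ is the identity, again because the orbit map is injective. So $X|_V\notin D(G)$.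

For $K=\mathbb R$ and for $K=\mathbb Q$ we have $\zeta\in K$ if and only if $e\le2$, that is, $G\cong C_2^r$ for some $r\ge0$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{FL} Erik Friese and Frieder Ladisch, \emph{Classification of Affine Symmetry Groups of Orbit Polytopes}, arXiv:1608.06539 (2016).
\end{thebibliography}

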